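\title{Graded isomorphisms of Leavitt path algebras and strong shift equivalence}

\begin{abstract}
Let $E$ and $F$ be finite graphs without sinks and sources. By a theorem of Ara and Pardo, the groups $K_0(L(E)_0)$ and $K_0(L(F)_0)$ are isomorphic as ordered $\mathbb Z[x,x^{-1}]$-modules with order-unit if and only if the Leavitt path algebra $L(F)$ is graded isomorphic to a twist $L^g(E)$ of $L(E)$ by a locally inner automorphism $g$ of $L(E)_0$. We show that the twist cannot be removed, over any field. The main step is a rigidity theorem: a graded isomorphism $L(E)\cong L(F)$ forces the adjacency matrices of $E$ and $F$ to be strong shift equivalent over $\mathbb Z^+$. The Kim--Roush counterexample to Williams' conjecture, after an adjustment of order-units by in-splittings, then gives the required graphs. The same method classifies these algebras: graded Morita equivalence corresponds to strong shift equivalence, and graded isomorphism to a pointed version of it.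
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $K$ is a field, algebras are unital $K$-algebras, subalgebras contain the unit, isomorphisms of algebras and equivalences of module categories are $K$-linear (see Remark~\ref{rem:ring} for what happens without this convention), modules are right modules, and $\mathbb Z^+=\{0,1,2,\dots\}$.

\subsection{Leavitt path algebras}
A finite directed graph $E=(E^0,E^1,s,r)$ is \emph{essential} if it has no sinks and no sources, that is, if every vertex emits an edge and receives an edge. A path $\mu=e_1\cdots e_n$ of length $|\mu|=n$ is a sequence of edges with $r(e_i)=s(e_{i+1})$; vertices are the paths of length $0$. The adjacency matrix $A_E$ has as its $(v,w)$ entry the number of edges from $v$ to $w$. The \emph{Leavitt path algebra} $L(E)=L_K(E)$ of a finite essential graph is generated by elements $v$, $e$, $e^*$ ($v\in E^0$, $e\in E^1$) subject to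
\begin{gather*}
vw=\delta_{v,w}v,\qquad s(e)e=e=e\,r(e),\qquad r(e)e^*=e^*=e^*s(e),\\
e^*f=\delta_{e,f}\,r(e),\qquad v=\sum_{s(e)=v}ee^* .
\end{gather*}
Its unit is $\sum_v v$, and it is $\mathbb Z$-graded by $\deg v=0$, $\deg e=1$, $\deg e^*=-1$. We write $\cong_{gr}$ for graded isomorphism. A single loop gives $K[t,t^{-1}]$. The \emph{rose with two petals}, one vertex with two loops $e,f$, gives the algebra with relations $e^*e=f^*f=1$, $e^*f=f^*e=0$, $ee^*+ff^*=1$.

We use three standard facts. Put $\mu^*=e_n^*\cdots e_1^*$. First, $L(E)$ is spanned by the elements $\mu\nu^*$ with $r(\mu)=r(\nu)$, of degree $|\mu|-|\nu|$, because a product $\nu^*\gamma$ is $0$ unless one of the paths $\nu,\gamma$ extends the other, and then it is a path or the adjoint of a path. Second, every vertex is nonzero in $L(E)$: on the vector space with basis the right-infinite paths, let $e$ act by prepending $e$ and $e^*$ by deleting an initial $e$ (with value $0$ where this is impossible); the relations hold, and $v$ acts as the projection onto the span of the paths that start at $v$. Third, the \emph{graded uniqueness theorem}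 \cite[Thm.~4.8]{Tomforde}: a graded homomorphism from $L(E)$ to a $\mathbb Z$-graded ring that is nonzero on every vertex is injective.

\subsection{The degree-zero component and its $K$-theory}\label{ss:K0}
For $n\ge0$ let $P_n$ be the span of the elements $\mu\nu^*$ with $|\mu|=|\nu|=n$ and $r(\mu)=r(\nu)$. These elements multiply like matrix units, $(\mu\nu^*)(\gamma\eta^*)=\delta_{\nu,\gamma}\,\mu\eta^*$, and they are nonzero since $\mu^*(\mu\nu^*)\nu=r(\mu)$. So $P_n$ is a product of matrix algebras over $K$, with one block for each vertex $v$, of size the number of paths of length $n$ that end at $v$; this number is positive because $E$ has no sources. The identity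
\begin{equation}\label{eq:expand}
\mu\nu^*=\sum_{s(e)=r(\mu)}(\mu e)(\nu e)^*
\end{equation}
shows that $P_n\subseteq P_{n+1}$. Hence $L(E)_0=\bigcup_nP_n$ is an ultramatricial algebra, the union of a chain of finite products of matrix algebras. We identify $K_0(P_n)$ with the group $\mathbb Z^{E^0}$ of row vectors, the basis vector $v$ being the class of $\mu\mu^*P_n$ for any path $\mu$ of length $n$ with $r(\mu)=v$. By \eqref{eq:expand} the inclusion $P_n\subseteq P_{n+1}$ induces $a\mapsto aA_E$.

This leads to the following object. For a square matrix $A$ over $\mathbb Z^+$ indexed by a finite set $I$, the \emph{dimension module} is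
\[
\operatorname{DG}(A)=\varinjlim\bigl(\mathbb Z^I\xrightarrow{\ a\mapsto aA\ }\mathbb Z^I\xrightarrow{\ a\mapsto aA\ }\cdots\bigr).
\]
We write $[a,n]$ for the class of $a$ at stage $n$, so $[a,n]=[aA,n+1]$, and $[a,n]=[b,m]$ if and only if $aA^{j-n}=bA^{j-m}$ for some $j\ge n,m$. The positive cone $\operatorname{DG}(A)^+$ consists of the classes $[a,n]$ with $a\ge0$. The map $\delta[a,n]=[aA,n]$ is an order-automorphism with inverse $[a,n]\mapsto[a,n+1]$, and $\operatorname{DG}(A)$ is a $\mathbb Z[x,x^{-1}]$-module with $x$ acting as $\delta$. For $A=[2]$, the map $[a,n]\mapsto a/2^n$ identifies $\operatorname{DG}(A)$ with $\mathbb Z[\tfrac12]$, and $\delta$ is multiplication by $2$. Since $K_0$ commutes with direct limits,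
\[
K_0(L(E)_0)\cong\operatorname{DG}(A_E),\qquad [1_{L(E)_0}]=[\mathbf 1,0],\quad \mathbf 1=(1,\dots,1),
\]
with matching positive cones. (On column vectors the connecting maps are multiplication by $A_E^t$.) An \emph{isomorphism of ordered $\mathbb Z[x,x^{-1}]$-modules with order-unit} $K_0(L(E)_0)\to K_0(L(F)_0)$ is an order-isomorphism that commutes with $\delta$ and sends $[1_{L(E)_0}]$ to $[1_{L(F)_0}]$.

\subsection{Twisted algebras and the question}
How much of the graded algebra $L(E)$ does this invariant remember? To state what is known we follow the setting of \cite{AP}. Let $\Gamma$ be a unital ring, $q\in\Gamma$ an idempotent and $\beta\colon\Gamma\to q\Gamma q$ a ring isomorphism (a \emph{corner isomorphism}). The \emph{corner skew Laurent polynomial ring} $\Gamma[t_+,t_-;\beta]$ is generated by $\Gamma$ and two new elements $t_+,t_-$ subject to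
\[
t_-t_+=1,\qquad t_+t_-=q,\qquad t_+c=\beta(c)t_+,\qquad ct_-=t_-\beta(c)\quad(c\in\Gamma).
\]
It is graded by $\deg\Gamma=0$, $\deg t_\pm=\pm1$. For each vertex $v$ of $E$ fix an edge $e_v$ with $r(e_v)=v$, and put $T_+=\sum_ve_v$, $T_-=\sum_ve_v^*$, $p=T_+T_-$ and $\alpha(c)=T_+cT_-$ for $c\in L(E)_0$. Then $T_-T_+=1$, the map $\alpha\colon L(E)_0\to pL(E)_0p$ is a corner isomorphism, and there is a graded isomorphism $L(E)\cong L(E)_0[t_+,t_-;\alpha]$ that matches $t_\pm$ with $T_\pm$. So $L(E)$ is determined by the pair $(L(E)_0,\alpha)$. Since $\alpha(\mu\mu^*)=(e_{s(\mu)}\mu)(e_{s(\mu)}\mu)^*$, the map induced by $\alpha$ on $K_0(L(E)_0)$ is $[a,n]\mapsto[a,n+1]$, which is $\delta^{-1}$. The invariant is thus the shadow of the pair $(L(E)_0,\alpha)$ in $K$-theory.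

An automorphism $g$ of an algebra is \emph{locally inner} if on any finite set of elements it agrees with some inner automorphism. Such a $g$ sends every idempotent matrix to a conjugate one, so it acts trivially on $K_0$. For a locally inner automorphism $g$ of $L(E)_0$, the map $g\circ\alpha$ is a corner isomorphism onto $g(p)L(E)_0g(p)$, and we define
\[
L^g(E)=L(E)_0[t_+,t_-;g\circ\alpha].
\]
This is an abstract ring with new generators $t_\pm$, not a subalgebra of $L(E)$. The corner isomorphisms $\alpha$ and $g\circ\alpha$ induce the same map on $K_0(L(E)_0)$, so the invariant does not see the twist. The theorem of Ara and Pardo says that it misses nothing else.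

\begin{theorem}[Ara--Pardo \cite{AP}]\label{thm:AP}
For finite essential graphs $E,F$ the following are equivalent:
\begin{enumerate}
\item[(1)] $K_0(L(E)_0)\cong K_0(L(F)_0)$ as ordered $\mathbb Z[x,x^{-1}]$-modules with order-unit;
\item[(2)] $L^g(E)\cong_{gr}L(F)$ for some locally inner automorphism $g$ of $L(E)_0$.
\end{enumerate}
\end{theorem}

The following question comes from \cite{AP}.

\medskip\noindent\textbf{Question.} \emph{Let $E,F$ be finite essential graphs and $g$ a locally inner automorphism of $L(E)_0$. Does $L^g(E)\cong_{gr}L(F)$ imply $L(E)\cong_{gr}L(F)$?}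

\medskip
By Theorem~\ref{thm:AP}, a positive answer is equivalent to the statement that condition (1) implies $L(E)\cong_{gr}L(F)$. The inner case suggests a positive answer. If $g(c)=ucu^{-1}$ for a unit $u$ of $L(E)_0$, then $uT_+$ and $T_-u^{-1}$ satisfy the defining relations of $L^g(E)$; for instance $uT_+c=u\alpha(c)T_+=g(\alpha(c))\,uT_+$. This gives a graded homomorphism $L^g(E)\to L(E)$, and $T_+\mapsto u^{-1}t_+$, $T_-\mapsto t_-u$ defines its inverse. A locally inner $g$ agrees with an inner automorphism on each finite-dimensional algebra $P_n$, and one might hope to pass to the limit. The answer is nevertheless negative.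

\begin{theorem}\label{thm:answer}
For every field $K$ there are finite essential, strongly connected graphs $E,F$ and a locally inner automorphism $g$ of $L(E)_0$ such that $L^g(E)\cong_{gr}L(F)$ but $L(E)\not\cong_{gr}L(F)$.
\end{theorem}

\subsection{Shift equivalence, rigidity and classification}
The obstruction comes from two relations between square matrices $A,B$ over $\mathbb Z^+$. A \emph{shift equivalence} over $\mathbb Z^+$ of lag $l\ge1$ is a pair of rectangular matrices $R,R'$ over $\mathbb Z^+$ with
\[
AR=RB,\qquad R'A=BR',\qquad RR'=A^l,\qquad R'R=B^l .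
\]
Because $AR=RB$, the rule $R_*[a,n]=[aR,n]$ defines a positive homomorphism $\operatorname{DG}(A)\to\operatorname{DG}(B)$ that commutes with $\delta$. Since $[aRR',n+l]=[aA^l,n+l]=[a,n]$, and symmetrically, $R_*$ is an isomorphism of ordered $\mathbb Z[x,x^{-1}]$-modules with inverse
\begin{equation}\label{eq:inverse}
R_*^{-1}=\delta^{-l}R'_* .
\end{equation}
An \emph{elementary equivalence} is a factorization $A=UV$, $B=VU$ over $\mathbb Z^+$; the pair $U,V$ is then a shift equivalence of lag $1$. \emph{Strong shift equivalence} (SSE) over $\mathbb Z^+$ is the equivalence relation generated by elementary equivalence. It is given by chains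
\begin{equation}\label{eq:chain}
A=A_0,A_1,\dots,A_k=B,\qquad A_i=U_iV_i,\quad A_{i+1}=V_iU_i\quad(0\le i<k).
\end{equation}
From a chain, $R=U_0\cdots U_{k-1}$ and $R'=V_{k-1}\cdots V_0$ form a shift equivalence of lag $k$. The converse implication is Williams' conjecture, and it fails. Recall that a square matrix over $\mathbb Z^+$ is \emph{primitive} if some power of it has only positive entries.

\begin{theorem}[Kim--Roush \cite{KR}]\label{thm:KR}
There are primitive matrices $A,B$ over $\mathbb Z^+$ that are shift equivalent over $\mathbb Z^+$ but not strong shift equivalent over $\mathbb Z^+$.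
\end{theorem}

A shift equivalence already produces an isomorphism of dimension modules. A graded isomorphism of algebras produces more.

\begin{theorem}\label{thm:rigid}
If $E,F$ are finite essential graphs and $L_K(E)\cong_{gr}L_K(F)$, then $A_E$ and $A_F$ are strong shift equivalent over $\mathbb Z^+$.
\end{theorem}

To turn this into a classification we keep track of a distinguished element. Let $u\in\operatorname{DG}(A)$ and $u'\in\operatorname{DG}(B)$. A \emph{pointed SSE} from $(A,u)$ to $(B,u')$ is a chain \eqref{eq:chain} together with an integer $j$ such that $\delta^j(U_0U_1\cdots U_{k-1})_*u=u'$; we write $(A,u)\approx(B,u')$ if one exists. A pointed SSE from $A_E$ to $A_F$ means one from $(A_E,[\mathbf 1,0])$ to $(A_F,[\mathbf 1,0])$.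

For a graded algebra $L$ let $\mathrm{Gr}\text{-}L$ be the category of graded modules and degree-preserving homomorphisms, with shifts $M(n)_i=M_{n+i}$. Graded algebras $L,L'$ are \emph{graded Morita equivalent} if there is an equivalence $\Theta\colon\mathrm{Gr}\text{-}L\to\mathrm{Gr}\text{-}L'$ with a natural isomorphism $\Theta\circ(1)\cong(1)\circ\Theta$; we call such a $\Theta$ a \emph{graded equivalence}. The \emph{two-sided edge shift} of $E$ is the space of bi-infinite paths $(e_i)_{i\in\mathbb Z}$, $r(e_i)=s(e_{i+1})$, with the product topology and the shift map, and two edge shifts are \emph{conjugate} if some homeomorphism intertwines the shift maps.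

\begin{theorem}\label{thm:class}
Let $E,F$ be finite essential graphs and $K$ any field.
\begin{enumerate}
\item[(1)] The following are equivalent: \textup{(i)} $L(E)$ and $L(F)$ are graded Morita equivalent; \textup{(ii)} $A_E$ and $A_F$ are strong shift equivalent over $\mathbb Z^+$; \textup{(iii)} the two-sided edge shifts of $E$ and $F$ are conjugate.
\item[(2)] $L(E)\cong_{gr}L(F)$ if and only if there is a pointed SSE from $A_E$ to $A_F$.
\item[(3)] Consequently, if $L^g(E)\cong_{gr}L(F)$ for some locally inner $g$, then $L(E)\cong_{gr}L(F)$ if and only if there is a pointed SSE from $A_E$ to $A_F$. For the graphs constructed in Section~\ref{sec:counter} to prove Theorem~\ref{thm:answer}, the two Leavitt path algebras are not even graded Morita equivalent.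
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:K0}
Over every field, the graded $K_0$-group with its order, its shift action and its order-unit does not classify Leavitt path algebras of finite essential graphs up to graded isomorphism.
\end{corollary}

The idea behind Theorem~\ref{thm:rigid} is that the matrix $A_E$ can be read off from a small piece of $L(E)$, namely the span $P$ of the vertices and the $P$-bimodule $X$ spanned by the edges. We axiomatize such pieces as \emph{frames}. Enlarging $P$ by a small amount changes the matrix by an elementary equivalence, and any two frames that exhaust the algebra are connected by finitely many small enlargements. Section~\ref{sec:rose} shows this in the rose with two petals, and Section~\ref{sec:frames} gives the general proof. Sections~\ref{sec:split} and~\ref{sec:counter} prove Theorem~\ref{thm:answer}; Sections~\ref{sec:proj} and~\ref{sec:class} prove Theorem~\ref{thm:class} and Corollary~\ref{cor:K0}.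

\section{Pointed matrices and matrices of bimodules}\label{sec:prelim}

\begin{lemma}\label{lem:pointed}
The relation $\approx$ is an equivalence relation. If $(A,u)\approx(B,u')$, then $A$ and $B$ are SSE over $\mathbb Z^+$, and there is an isomorphism of ordered $\mathbb Z[x,x^{-1}]$-modules $\operatorname{DG}(A)\to\operatorname{DG}(B)$ that sends $u$ to $u'$.
\end{lemma}

\begin{proof}
The second sentence holds because $\delta^j(U_0\cdots U_{k-1})_*$ is such an isomorphism. Reflexivity comes from $A=IA=AI$ with $U=I$. For symmetry, read the chain backwards: its steps are $A_{i+1}=V_iU_i$, $A_i=U_iV_i$, and by \eqref{eq:inverse} the inverse of $\delta^j(U_0\cdots U_{k-1})_*$ is $\delta^{-j-k}(V_{k-1}\cdots V_0)_*$. For transitivity, concatenate the chains and add the exponents, using that all the maps commute with $\delta$.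
\end{proof}

The labeling of index sets plays no role: if $B=U^{-1}AU$ for a permutation matrix $U$, then $A=U(U^{-1}A)$, $B=(U^{-1}A)U$ is an elementary equivalence and $U_*$ is the relabeling.

Matrices over $\mathbb Z^+$ will arise from bimodules. Let $S$ be a finite-dimensional algebra, not necessarily semisimple. By the Krull--Schmidt theorem, the set $\operatorname{Ind}(S)$ of isomorphism classes of indecomposable finitely generated projective $S$-modules is finite, its members are represented by modules $\epsilon S$ with $\epsilon$ a primitive idempotent, and every finitely generated projective module $N$ is a direct sum of these with well-defined multiplicities, which we record in a row vector $\operatorname{mult}(N)\in(\mathbb Z^+)^{\operatorname{Ind}(S)}$. Let $S'$ be a second finite-dimensional algebra and $M$ an $S$--$S'$-bimodule that is finitely generated projective as a right $S'$-module. If $N$ is a summand of $S^k$, then $N\otimes_SM$ is a summand of $M^k$, hence finitely generated projective over $S'$. Let $\operatorname{mat}({}_SM_{S'})$ be the matrix over $\mathbb Z^+$, indexed by $\operatorname{Ind}(S)\times\operatorname{Ind}(S')$,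 whose row at $\epsilon S$ is the multiplicity vector of $\epsilon S\otimes_SM\cong\epsilon M$. By additivity $\operatorname{mult}(N\otimes_SM)=\operatorname{mult}(N)\operatorname{mat}(M)$ for all $N$, and therefore
\begin{equation}\label{eq:mat}
\operatorname{mat}(M\otimes_{S'}M')=\operatorname{mat}(M)\operatorname{mat}(M')
\end{equation}
for a bimodule ${}_{S'}M'_{S''}$ of the same kind. Isomorphic bimodules have the same matrix.

For subspaces $Y,Z$ of an algebra, $YZ$ denotes the span of the products $yz$.

\section{The rose with two petals}\label{sec:rose}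

Let $L$ be the algebra of the rose with two petals $e,f$, and put $P=K$, $X=Ke+Kf$, $\bar X=Ke^*+Kf^*$. The bimodule ${}_PX_P$ has matrix $[2]$, the adjacency matrix of the rose. The algebra $X\bar X=P_1$ is $M_2(K)$, with matrix units $ee^*,ef^*,fe^*,ff^*$, and it acts on $X$ from the left because $X\bar XX\subseteq XP=X$.

Let $S'$ be any subalgebra with $P\subseteq S'\subseteq X\bar X$. Then $X$ is an $S'$--$P$-bimodule and $S'$ is a $P$--$S'$-bimodule. Put $U=\operatorname{mat}({}_PS'_{S'})$ and $V=\operatorname{mat}({}_{S'}X_P)$. Since $S'\otimes_{S'}X=X$, formula \eqref{eq:mat} gives $UV=[2]$. The other product $VU$ is the matrix of the $S'$-bimodule $X\otimes_PS'$, which multiplication identifies with $XS'$ (Lemma~\ref{lem:step} below). So each intermediate algebra $S'$ produces an elementary equivalence between $[2]$ and the matrix of $XS'$. Here are four cases; the entries of $V$ are the dimensions of the spaces $\epsilon X$, and $ee^*X=Ke$, $ff^*X=Kf$.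
\begin{itemize}
\item $S'=M_2(K)$. The only indecomposable projective is $ee^*S'$, it occurs twice in $S'$, and $U=[2]$, $V=[1]$, $VU=[2]$.
\item $S'=D=Kee^*+Kff^*$. Then $U=(1\ \ 1)$, $V=\left(\begin{smallmatrix}1\\1\end{smallmatrix}\right)$, $VU=\left(\begin{smallmatrix}1&1\\1&1\end{smallmatrix}\right)$.
\item $S'=Kee^*+Kef^*+Kff^*$, the triangular matrices. The indecomposable projectives are $ee^*S'$ and $ff^*S'$, of dimensions $2$ and $1$, and $U,V$ are as for $D$.
\item $S'=K+Kef^*$, a local algebra since $(ef^*)^2=0$. Then $U=[1]$, $V=[2]$, $VU=[2]$.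
\end{itemize}
The second case has a meaning in terms of graphs. Put $v_1=ee^*$, $v_2=ff^*$. The space $XD$ is spanned by $ev_1,ev_2,fv_1,fv_2$, where $ev_j\in v_1Lv_j$ and $fv_j\in v_2Lv_j$. Treat these four elements as the edges of the graph $F$ with vertices $v_1,v_2$ and adjacency matrix $\left(\begin{smallmatrix}1&1\\1&1\end{smallmatrix}\right)$, with adjoints $v_je^*$ and $v_jf^*$. The relations of $L(F)$ hold: $v_ie^*ev_j=\delta_{i,j}v_j$, $v_ie^*fv_j=0$, $\sum_jev_je^*=v_1$, and the same with $e$ and $f$ interchanged and $v_2$ in place of $v_1$ in the last identity. The resulting graded homomorphism $L(F)\to L$ is surjective since $e=ev_1+ev_2$, $e^*=v_1e^*+v_2e^*$ and likewise for $f$, and it is injective by the graded uniqueness theorem. So $L$ carries two graph structures, $(P,X,\bar X)$ and $(D,XD,D\bar X)$, and the inclusions $P\subseteq D\subseteq X\bar X$ exhibit the elementary equivalence between their adjacency matrices.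

In general, two graph structures on one algebra are not nested so closely, and we shall interpolate between them with algebras \emph{generated} by pieces of both. Such algebras have no reason to be semisimple: $D$ and $K+K(ee^*+ef^*)$ are both isomorphic to $K\times K$, and together they generate the triangular algebra. This is why the definition below allows arbitrary finite-dimensional algebras.

\section{Frames and the rigidity theorem}\label{sec:frames}

Let $L$ be a $\mathbb Z$-graded algebra.

\begin{definition}\label{def:frame}
A \emph{frame} of $L$ is a triple $(P,X,\bar X)$, where $P\subseteq L_0$ is a finite-dimensional subalgebra and $X\subseteq L_1$, $\bar X\subseteq L_{-1}$ are finite-dimensional subspaces with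
\[
PXP\subseteq X,\qquad P\bar XP\subseteq\bar X,\qquad \bar XX\subseteq P,\qquad 1\in X\bar X .
\]
\end{definition}

The last two conditions abstract the relations $e^*f=\delta_{e,f}r(e)$ and $1=\sum_eee^*$. Write $1=\sum_ix_i\bar x_i$ with $x_i\in X$, $\bar x_i\in\bar X$. The maps $X\to P$, $y\mapsto\bar x_iy$, are right $P$-linear and $y=\sum_ix_i(\bar x_iy)$, so $X$ is a finitely generated projective right $P$-module by the dual basis lemma. We put
\[
A_{P,X}=\operatorname{mat}({}_PX_P),\qquad [P]=[\operatorname{mult}(P),0]\in\operatorname{DG}(A_{P,X}).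
\]
Both depend only on $P$ and the bimodule $X$.

For a finite-dimensional subalgebra $S$ of $L_0$ that contains $P$, put $S^+=XS\bar X$. This is again a finite-dimensional subalgebra of $L_0$ that contains $P$: it is closed under products because $(XS\bar X)(XS\bar X)\subseteq XSPS\bar X=XS\bar X$, and $P\subseteq PX\bar X\subseteq X\bar X\subseteq S^+$. The operation $S\mapsto S^+$ preserves inclusions. Define $P_0=P$ and $P_{n+1}=P_n^+$, so that $P_n=X^n\bar X^n$ for $n\ge1$. From $P_0\subseteq P_1$ we get $P_n\subseteq P_{n+1}$ for all $n$ by induction, and hence the spaces $XP_n$ and $P_n\bar X$ also increase with $n$. The frame is \emph{full} if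
\[
\bigcup_nP_n=L_0,\qquad\bigcup_nXP_n=L_1,\qquad\bigcup_nP_n\bar X=L_{-1}.
\]

\begin{example}[the graph frame]\label{ex:graphframe}
In $L=L(E)$ let $P$, $X$, $\bar X$ be the spans of the vertices, of the edges $e$ and of the elements $e^*$. The defining relations show that this is a frame. The algebras $P_n$ are those of Section~\ref{ss:K0}, the space $XP_n$ is spanned by the $\mu\nu^*$ with $|\mu|=n+1$, $|\nu|=n$, and $P_n\bar X$ by those with $|\mu|=n$, $|\nu|=n+1$. So the frame is full. The indecomposable projective $P$-modules are the $vP=Kv$, each occurring once in $P$. The edges are linearly independent, because $e^*\sum_fc_ff=c_er(e)$, and $Ke\cong r(e)P$ as right modules; thus $vX\cong\bigoplus_{s(e)=v}r(e)P$. Hence $A_{P,X}=A_E$ and $[P]=[\mathbf 1,0]$.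
\end{example}

We now generalize the step $P\subseteq S'\subseteq X\bar X$ of Section~\ref{sec:rose}. In order to iterate it, we must allow the smaller algebra to be bigger than $P$, and it must itself carry a frame. Given a frame $(P,X,\bar X)$, call a finite-dimensional subalgebra $S$ of $L_0$ \emph{admissible} if $P\subseteq S\subseteq S^+$. The inclusion $S\subseteq S^+$ is what makes $XS$ a left $S$-module.

\begin{lemma}\label{lem:step}
Let $(P,X,\bar X)$ be a frame of $L$.
\begin{enumerate}
\item[(a)] If $S$ is admissible, then $(S,XS,S\bar X)$ is a frame.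
\item[(b)] Let $S,S'$ be finite-dimensional subalgebras of $L_0$ with $P\subseteq S\subseteq S'\subseteq S^+$. Then $S$ and $S'$ are admissible, $XS$ is an $S'$--$S$-bimodule, and with $U=\operatorname{mat}({}_SS'_{S'})$ and $V=\operatorname{mat}({}_{S'}XS_S)$ we have
\[
A_{S,XS}=UV,\qquad A_{S',XS'}=VU,\qquad U_*[S]=[S'].
\]
In particular $(A_{S,XS},[S])\approx(A_{S',XS'},[S'])$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The space $XS$ is a right $S$-module, and $S\cdot XS\subseteq XS\bar X\cdot XS\subseteq XSPS=XS$. The space $S\bar X$ is a left $S$-module, and $S\bar X\cdot S\subseteq S\bar X\cdot XS\bar X\subseteq SPS\bar X=S\bar X$. Finally $S\bar X\cdot XS\subseteq SPS=S$ and $1\in X\bar X\subseteq XS\cdot S\bar X$.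

(b) We have $S\subseteq S^+$ and $S'\subseteq S^+\subseteq S'^+$, so both algebras are admissible. As in (a), $S'\cdot XS\subseteq XS\bar X\cdot XS\subseteq XS$, so $XS$ is an $S'$--$S$-bimodule; it is finitely generated projective over $S$ because $(S,XS,S\bar X)$ is a frame. Since $S'\otimes_{S'}XS\cong XS$ as $S$-bimodules, \eqref{eq:mat} gives $UV=A_{S,XS}$.

By \eqref{eq:mat} again, $VU$ is the matrix of $XS\otimes_SS'$. Multiplication $m\colon XS\otimes_SS'\to XS'$ is a surjective map of $S'$-bimodules. Write $1=\sum_ix_i\bar x_i$ and define $m'(y)=\sum_ix_i\otimes\bar x_iy$ for $y\in XS'$; this makes sense because $\bar XXS'\subseteq PS'=S'$. For $z\in XS$ and $s'\in S'$ we have $\bar x_iz\in\bar XXS\subseteq S$, so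
\[
m'm(z\otimes s')=\sum_ix_i\otimes\bar x_izs'=\sum_ix_i\bar x_iz\otimes s'=z\otimes s'.
\]
Thus $m$ is injective, hence an isomorphism, and $VU=A_{S',XS'}$. Finally $S\otimes_SS'\cong S'$ gives $\operatorname{mult}(S)U=\operatorname{mult}(S')$.
\end{proof}

Now let $(P,X,\bar X)$ and $(Q,Y,\bar Y)$ be two full frames of $L$. Fullness and finite dimension give inclusions $P\subseteq Q_n\subseteq P_m$ for suitable $n,m$. By themselves these yield only long-range information. For the graph frame of $E$, the space $X^m$ is a $P_m$--$P$-bimodule whose matrix as a $P$-bimodule is $A_E^m$, and $T=Q_n$ gives a factorization $A_E^m=\operatorname{mat}({}_PT_T)\operatorname{mat}({}_TX^m{}_P)$ of the kind that occurs in a shift equivalence of lag $m$. By Theorem~\ref{thm:KR}, a shift equivalence of matrices cannot in general be cut into elementary steps. Inside the algebra we can do two further things. We choose $n$ so large that $T$ is admissible for the \emph{first} frame and the two frames induce the same bimodule over $T$; and we climb from $T$ to $P_m$ by adjoining $P_1,P_2,\dots$ one at a time.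

\begin{theorem}\label{thm:compare}
If $(P,X,\bar X)$ and $(Q,Y,\bar Y)$ are full frames of the same graded algebra $L$, then $(A_{P,X},[P])\approx(A_{Q,Y},[Q])$.
\end{theorem}

\begin{proof}
\emph{Climbing within one frame.} Lemma~\ref{lem:step}(b) applies to $P_j\subseteq P_{j+1}=P_j^+$. Since $XP_0=X$, we get $(A_{P,X},[P])\approx(A_{P_m,XP_m},[P_m])$ for all $m$. Working with the second frame, we get $(A_{Q,Y},[Q])\approx(A_{Q_n,YQ_n},[Q_n])$ for all $n$.

\emph{A common stage.} The spaces $P,X,\bar X$ are finite-dimensional and the second frame is full, so there is an $n$ with $P\subseteq Q_n$, $X\subseteq YQ_n$ and $\bar X\subseteq Q_n\bar Y$. Put $T=Q_n$, $W=YQ_n$, $\bar W=Q_n\bar Y$. By Lemma~\ref{lem:step}(a) for the second frame, $(T,W,\bar W)$ is a frame. From here on, $S^+=XS\bar X$ and ``admissible'' refer to the first frame. We have $\bar XTX\subseteq\bar WTW\subseteq\bar WW\subseteq T$, and therefore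
\[
T=1\cdot T\cdot1\subseteq X\bar XTX\bar X\subseteq XT\bar X=T^+ .
\]
So $T$ is admissible. Moreover $XT=W$: indeed $XT\subseteq WT\subseteq W$, and $W=1\cdot W\subseteq X\bar XW\subseteq X\bar WW\subseteq XT$. Hence $A_{T,XT}=A_{Q_n,YQ_n}$.

\emph{Interpolation.} The first frame is full, so $T\subseteq P_m$ for some $m$. For $0\le j\le m$ let $S_j$ be the subalgebra generated by $T$ and $P_j$. It lies in $P_m$, so it is finite-dimensional; $S_0=T$ because $P\subseteq T$; $S_m=P_m$; and $S_j\subseteq S_{j+1}$. For $j<m$ the algebra $S_j^+$ contains $T^+\supseteq T$ and $P_j^+=P_{j+1}$, so it contains $S_{j+1}$. Thus $P\subseteq S_j\subseteq S_{j+1}\subseteq S_j^+$, and Lemma~\ref{lem:step}(b) applies to each of these inclusions. Altogether every step of the zigzag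
\[
P=P_0\subseteq\cdots\subseteq P_m=S_m\supseteq\cdots\supseteq S_0=T=Q_n\supseteq\cdots\supseteq Q_0=Q
\]
is an instance of $\approx$, and Lemma~\ref{lem:pointed} finishes the proof.
\end{proof}

\begin{example}[fullness is needed]\label{ex:nonfull}
Let $L=M_2(K[t,t^{-1}])$ with $L_n=t^nM_2(K)$, and let $D$ be the algebra of diagonal matrices over $K$. The full frame $(M_2(K),tM_2(K),t^{-1}M_2(K))$ has matrix $[1]$. The frame $(D,tD,t^{-1}D)$ has $D_n=D$ for all $n$ and matrix $I_2$. These matrices are not SSE, since $UV$ and $VU$ have the same trace.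
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:rigid} and of ``only if'' in Theorem~\ref{thm:class}(2)]
Let $\phi\colon L(F)\to L(E)$ be a graded isomorphism. The graph frame of $L(E)$ and the image under $\phi$ of the graph frame of $L(F)$ are full frames of $L(E)$. By Example~\ref{ex:graphframe} their pointed matrices are $(A_E,[\mathbf 1,0])$ and $(A_F,[\mathbf 1,0])$. Theorem~\ref{thm:compare} gives a pointed SSE between them, and in particular an SSE.
\end{proof}

The absence of sinks was used for the condition $1\in X\bar X$ in the graph frame; finiteness of the graphs makes the frames finite-dimensional, which is what places one frame inside a finite stage of the other. The absence of sources was not used in this proof; it enters in the following sections.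

\section{Moving the order-unit by in-splittings}\label{sec:split}

Let $A,B$ be the Kim--Roush matrices, with shift equivalence $R,R'$. The isomorphism $R_*$ sends $[\mathbf 1,0]$ to $[\mathbf 1R,0]$, which has no reason to equal $[\mathbf 1,0]$, so Theorem~\ref{thm:AP} does not apply directly. We therefore replace the two graphs by others in the same SSE classes whose order-units sit at matching places. The tool is a graph move that keeps the dimension module and enlarges the order-unit.

Let $G$ be a finite essential graph. For each vertex $w$ partition $r^{-1}(w)$ into $c_w\ge1$ nonempty classes, numbered $1,\dots,c_w$, and let $\operatorname{cl}(e)$ be the number of the class of $e$ in $r^{-1}(r(e))$. The \emph{in-splitting} $G'$ has vertices $(w,i)$ with $1\le i\le c_w$, and for each edge $e$ of $G$ and each $i\le c_{s(e)}$ an edge $(e,i)$ from $(s(e),i)$ to $(r(e),\operatorname{cl}(e))$. In words, the incoming edges at $w$ are distributed among $c_w$ copies of $w$, and each copy keeps all outgoing edges.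

\begin{lemma}\label{lem:split}
The graph $G'$ is essential, and it is strongly connected if $G$ is. There is an elementary equivalence $A_{G'}=UV$, $A_G=VU$ such that $U_*[(w,i),0]=[w,0]$ for all vertices $(w,i)$. In particular $U_*[\mathbf 1,0]=[c,0]$, where $c=(c_w)_w$.
\end{lemma}

\begin{proof}
Let $V(v,(w,j))$ be the number of edges from $v$ to $w$ in class $j$, and let $U((w,j),v)=\delta_{w,v}$. The number of edges of $G'$ from $(v,i)$ to $(w,j)$ is $V(v,(w,j))=(UV)((v,i),(w,j))$, and $(VU)(v,w)=\sum_jV(v,(w,j))=A_G(v,w)$. The row of $U$ at $(w,i)$ is the basis vector $w$, which gives the formulas for $U_*$. The vertex $(v,i)$ emits as many edges as $v$, and $(w,j)$ receives the edge $(e,1)$ for any $e$ in the nonempty class $j$ at $w$; so $G'$ is essential. Any path of $G$ of positive length that starts at $v$ and has last edge $e$ lifts, edge by edge, to a path from $(v,i)$ to $(r(e),\operatorname{cl}(e))$. If $G$ is strongly connected, then for any $e$ in class $j$ at $w$ there is a path from $v$ with last edge $e$, and its lift joins $(v,i)$ to $(w,j)$.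
\end{proof}

One in-splitting of $E$ reaches the vectors $c$ with $\mathbf 1\le c\le\mathbf 1A_E$, since the entries of $\mathbf 1A_E$ are the in-degrees. To go further we first split completely $k$ times.

\begin{lemma}\label{lem:unit}
Let $E$ be a finite essential graph, $A=A_E$, $k\ge0$, and let $a$ be an integer row vector with $\mathbf 1A^k\le a\le\mathbf 1A^{k+1}$ entrywise. Then there is a finite essential graph $E'$, obtained from $E$ by finitely many in-splittings, with $(A_{E'},[\mathbf 1,0])\approx(A,[a,0])$.
\end{lemma}

\begin{proof}
Let $E_k$ be the graph whose vertices are the paths of length $k$ in $E$ and whose edges are the paths of length $k+1$, each going from its initial to its terminal subpath of length $k$; thus $E_0=E$. In-split $E_k$ with all classes singletons. The new vertices correspond to the edges of $E_k$, that is, to paths $\gamma$ of length $k+1$, and there is one edge from $\gamma$ to $\gamma'$ if the terminal $k$-subpath of $\gamma$ is the initial $k$-subpath of $\gamma'$, and none otherwise. This graph is $E_{k+1}$, and the map $U_*$ of Lemma~\ref{lem:split} sends $[\gamma,0]$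 to $[\mu,0]$, where $\mu$ is the terminal $k$-subpath of $\gamma$ and $r(\mu)=r(\gamma)$. So all $E_k$ are essential, and composing these steps gives a chain from $A_{E_k}$ to $A$ whose isomorphism sends $[\mu,0]$ to $[r(\mu),0]$ for every path $\mu$ of length $k$.

Fix $v\in E^0$. There are $(\mathbf 1A^k)_v$ vertices $\mu$ of $E_k$ with $r(\mu)=v$. Each has in-degree at least $1$, and their in-degrees add up to the number $(\mathbf 1A^{k+1})_v$ of paths of length $k+1$ that end at $v$. As the integers $c_\mu$ are raised one unit at a time from $1$ to $\operatorname{indeg}(\mu)$, the sum $\sum_{r(\mu)=v}c_\mu$ takes every integer value from $(\mathbf 1A^k)_v$ to $(\mathbf 1A^{k+1})_v$; choose them so that it equals $a_v$. Let $E'$ be an in-splitting of $E_k$ with $c_\mu$ classes at $\mu$. The composite isomorphism sends $[\mathbf 1,0]$ to $[c,0]$ and then to $\sum_\mu c_\mu[r(\mu),0]=[a,0]$.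
\end{proof}

\begin{example}\label{ex:three}
Let $E$ be the rose with two petals, $k=1$ and $a=3$, so that $2\le a\le4$. The graph $E_1$ has vertices $e,f$ and edges $ee,ef,fe,ff$. Split $r^{-1}(e)$ into $\{ee\}$ and $\{fe\}$ and leave $r^{-1}(f)$ whole. Then
\[
U=\begin{pmatrix}1&0\\1&0\\0&1\end{pmatrix},\qquad V=\begin{pmatrix}1&0&1\\0&1&1\end{pmatrix},\qquad A_{E'}=UV=\begin{pmatrix}1&0&1\\1&0&1\\0&1&1\end{pmatrix},
\]
and $\operatorname{DG}(A_{E'})\cong\mathbb Z[\tfrac12]$ with order-unit $3$. An additive automorphism of $\mathbb Z[\tfrac12]$ is multiplication by an element of $\mathbb Z[\tfrac12]$, so it cannot send $3$ to $1$. By Lemma~\ref{lem:pointed} there is no pointed SSE from $A_{E'}$ to $[2]$, and hence $L(E')\not\cong_{gr}L(E)$, although $A_{E'}$ and $A_E$ are SSE. So the converse of Theorem~\ref{thm:rigid} fails, and the pointing in Theorem~\ref{thm:class}(2) cannot be dropped.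
\end{example}

\section{The counterexample}\label{sec:counter}

Recall the Perron--Frobenius theorem for a primitive matrix $A$. The spectral radius $\lambda>0$ is an eigenvalue with strictly positive right and left eigenvectors $\rho$ and $\xi$; every nonzero nonnegative right (left) eigenvector of $A$ is a positive multiple of $\rho$ (of $\xi$), and so has eigenvalue $\lambda$; and $\lambda^{-n}A^n\to\rho\xi$ if $\xi\rho=1$. The graph of a primitive matrix is essential and strongly connected.

We need one vector $a$ that lies in a window $[\mathbf 1A^k,\mathbf 1A^{k+1}]$ for $A$ while $aR$ lies in a window for $B$. For large $k$ the endpoints of the windows are close to the ray through the left Perron vector and are spaced by the factor $\lambda$. It therefore suffices to take $a$ close to that ray and away from the endpoints on both sides.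

\begin{proposition}\label{prop:units}
Let $A,B$ be primitive matrices over $\mathbb Z^+$, not both of size $1\times1$, with a shift equivalence $R,R'$ of lag $l$ over $\mathbb Z^+$. Then there are finite essential, strongly connected graphs $E',F'$ such that $A_{E'}$ is SSE to $A$, $A_{F'}$ is SSE to $B$, and there is an isomorphism of ordered $\mathbb Z[x,x^{-1}]$-modules $\operatorname{DG}(A_{E'})\to\operatorname{DG}(A_{F'})$ that sends $[\mathbf 1,0]$ to $[\mathbf 1,0]$.
\end{proposition}

\begin{proof}
\emph{Perron data.} Let $A\rho=\lambda\rho$ with $\rho>0$. Then $BR'\rho=R'A\rho=\lambda R'\rho$, where $R'\rho\ge0$, and $R'\rho\ne0$ because $RR'\rho=\lambda^l\rho$. So $\lambda$ is also the Perron eigenvalue of $B$. One of the two matrices, call it $C$, has size at least $2$. Let $\rho'>0$ be its right Perron vector and choose $m$ with all entries of $C^m$ at least $1$. Then $\lambda^m\rho'_i=(C^m\rho')_i\ge\sum_j\rho'_j>\rho'_i$, so $\lambda>1$.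

The limits $\xi_A=\lim\lambda^{-n}\mathbf 1A^n$ and $\xi_B=\lim\lambda^{-n}\mathbf 1B^n$ exist and are strictly positive left Perron vectors. We have $\xi_ARB=\xi_AAR=\lambda\xi_AR$ and $\xi_AR\ge0$, and $\xi_AR\ne0$ because $\xi_ARR'=\lambda^l\xi_A$. Hence $\xi_AR=\kappa\xi_B$ for some $\kappa>0$.

\emph{Choice of $a$.} Choose $t\in(1,\lambda)$ such that $\kappa t$ is not an integral power of $\lambda$; only countably many $t$ are excluded. Let $h\in\mathbb Z$ satisfy $\lambda^h<\kappa t<\lambda^{h+1}$, and put $a_n=\lfloor t\lambda^n\xi_A\rfloor$ entrywise. Since $\lambda^{-n}\to0$, rounding does not affect the limits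
\[
\begin{array}{lll}
\lambda^{-n}\mathbf 1A^n\to\xi_A, & \lambda^{-n}a_n\to t\xi_A, & \lambda^{-n}\mathbf 1A^{n+1}\to\lambda\xi_A,\\[2pt]
\lambda^{-n}\mathbf 1B^{n+h}\to\lambda^h\xi_B,\quad & \lambda^{-n}a_nR\to\kappa t\,\xi_B,\quad & \lambda^{-n}\mathbf 1B^{n+h+1}\to\lambda^{h+1}\xi_B .
\end{array}
\]
In each row the three limits are strictly increasing in every coordinate. So for a large $n$ with $n+h\ge0$, the vector $a=a_n$ satisfies
\[
\mathbf 1A^n\le a\le\mathbf 1A^{n+1},\qquad \mathbf 1B^{n+h}\le aR\le\mathbf 1B^{n+h+1}.
\]
Apply Lemma~\ref{lem:unit} to graphs with adjacency matrices $A$ and $B$. It gives $E',F'$ with $(A_{E'},[\mathbf 1,0])\approx(A,[a,0])$ and $(A_{F'},[\mathbf 1,0])\approx(B,[aR,0])$, strongly connected by Lemma~\ref{lem:split}. With the isomorphisms of Lemma~\ref{lem:pointed}, the composite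
\[
\operatorname{DG}(A_{E'})\longrightarrow\operatorname{DG}(A)\xrightarrow{\ R_*\ }\operatorname{DG}(B)\longrightarrow\operatorname{DG}(A_{F'})
\]
sends $[\mathbf 1,0]\mapsto[a,0]\mapsto[aR,0]\mapsto[\mathbf 1,0]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Let $A,B$ be as in Theorem~\ref{thm:KR}. They are not both of size $1\times1$: otherwise $AR=RB$ with $R\ne0$ would give $A=B$. Let $E',F'$ be the graphs of Proposition~\ref{prop:units}; they do not depend on $K$. Condition (1) of Theorem~\ref{thm:AP} holds for them, so $L^g(E')\cong_{gr}L(F')$ for some locally inner automorphism $g$ of $L(E')_0$. The matrices $A_{E'}$ and $A_{F'}$ are not SSE over $\mathbb Z^+$, since otherwise $A$ and $B$ would be. By Theorem~\ref{thm:rigid}, $L(E')\not\cong_{gr}L(F')$.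
\end{proof}

\section{Graded projective modules}\label{sec:proj}

For the classification we need to recover an algebra from its category of graded modules and to recognize the free module by its class in the dimension module. For $M\in\mathrm{Gr}\text{-}L$ put
\[
\operatorname{END}(M)=\bigoplus_{n\in\mathbb Z}\operatorname{Hom}(M,M(n)),
\]
a graded algebra under $\varphi\cdot\psi=\varphi(n)\circ\psi$ for $\varphi\in\operatorname{Hom}(M,M(m))$, $\psi\in\operatorname{Hom}(M,M(n))$. Shifting maps gives $\operatorname{END}(M(i))\cong_{gr}\operatorname{END}(M)$. If $\epsilon\in M_d(L_0)$ is an idempotent and $L^d$ consists of columns, left multiplication identifies $\operatorname{Hom}(\epsilon L^d,\epsilon L^d(n))$ with $\epsilon M_d(L_n)\epsilon$, so $\operatorname{END}(\epsilon L^d)\cong_{gr}\epsilon M_d(L)\epsilon$. In particular $\operatorname{END}(L)\cong_{gr}L$.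

\begin{lemma}\label{lem:END}
Let $\Theta\colon\mathrm{Gr}\text{-}L\to\mathrm{Gr}\text{-}L'$ be a graded equivalence. Then $\Theta$ and its quasi-inverse preserve finitely generated projective objects, $\Theta(M(n))\cong(\Theta M)(n)$ for all $n$, and $\operatorname{END}(M)\cong_{gr}\operatorname{END}(\Theta M)$ for every $M$.
\end{lemma}

\begin{proof}
Projectivity is a categorical property, and so is finite generation: $M$ is finitely generated if and only if every family of subobjects with sum $M$ has a finite subfamily with sum $M$. Let $\eta_M\colon\Theta(M(1))\to(\Theta M)(1)$ be the natural isomorphism. Put $N_i=\Theta(M(i))(-i)$. The maps $\eta_{M(i)}(-i-1)\colon N_{i+1}\to N_i$ are isomorphisms, and composing them or their inverses gives compatible isomorphisms $N_i\to N_j$ for all $i,j\in\mathbb Z$. Let $\eta^n_M\colon\Theta(M(n))\to(\Theta M)(n)$ be the shift by $n$ of $N_n\to N_0$. It is natural in $M$, and the factorization $N_{m+n}\to N_m\to N_0$, shifted by $m+n$, reads $\eta^{m+n}_M=\eta^m_M(n)\circ\eta^n_{M(m)}$. Send $\varphi\in\operatorname{Hom}(M,M(m))$ to $\eta^m_M\circ\Theta\varphi$.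 This is a linear bijection in each degree, and
\[
(\eta^m_M\,\Theta\varphi)(n)\circ\eta^n_M\,\Theta\psi=\eta^m_M(n)\circ\eta^n_{M(m)}\circ\Theta(\varphi(n))\circ\Theta\psi=\eta^{m+n}_M\,\Theta(\varphi\cdot\psi)
\]
by naturality of $\eta^n$ applied to $\varphi$.
\end{proof}

Let $L=L(E)$ and $A=A_E$. For $a\in(\mathbb Z^+)^{E^0}$ and $n\in\mathbb Z$ put $\Pi(a,n)=\bigoplus_v\bigl(vL(-n)\bigr)^{a_v}$.

\begin{proposition}\label{prop:proj}
\begin{enumerate}
\item[(a)] Every finitely generated projective object of $\mathrm{Gr}\text{-}L$ is a direct summand of some $L^k$ and is isomorphic to some $\Pi(a,n)$ with $n\ge0$.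
\item[(b)] For $n,m\ge0$: $\Pi(a,n)\cong\Pi(b,m)$ if and only if $[a,n]=[b,m]$ in $\operatorname{DG}(A)$.
\item[(c)] Consequently $[\Pi(a,n)]=[a,n]$ defines an additive bijection $M\mapsto[M]$ from the isomorphism classes of finitely generated projective objects onto $\operatorname{DG}(A)^+$. It satisfies $[L]=[\mathbf 1,0]$ and $[M(1)]=\delta[M]$.
\end{enumerate}
\end{proposition}

\begin{proof}
For a path $\mu$, the maps $y\mapsto\mu y$ and $y\mapsto\mu^*y$ are mutually inverse degree-preserving isomorphisms between $r(\mu)L(-|\mu|)$ and $\mu\mu^*L$. Since $v=\sum_{s(e)=v}ee^*$ is a sum of orthogonal idempotents of degree $0$, we get $vL\cong\bigoplus_{s(e)=v}r(e)L(-1)$, and after shifting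
\begin{equation}\label{eq:Pi}
\Pi(a,n)\cong\Pi(aA,n+1)\qquad(n\in\mathbb Z).
\end{equation}

(a) By \eqref{eq:Pi}, each $L(i)=\Pi(\mathbf 1,-i)$ is a finite sum of modules $vL(-n)$ with $n\ge0$. Because $E$ has no sources, there is a path $\mu_v$ of length $n$ that ends at $v$, and $vL(-n)\cong\mu_v\mu_v^*L$ is a summand of $L$. A finitely generated projective object $M$ is a quotient, hence a summand, of a finite sum of modules $L(i)$, so it is a summand of some $L^k$. Thus $M\cong\epsilon L^k$ for an idempotent $\epsilon\in M_k(L_0)$, and $\epsilon\in M_k(P_n)$ for some $n$. Over the semisimple algebra $P_n$ we have $\epsilon P_n^k\cong\bigoplus_v(\mu_v\mu_v^*P_n)^{a_v}$ for some $a$, with $|\mu_v|=n$. Applying $-\otimes_{P_n}L$ gives $M\cong\Pi(a,n)$.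

(b) ``If'' follows from \eqref{eq:Pi}. For ``only if'' we may assume $n=m$, by \eqref{eq:Pi}. Then $\Pi(a,n)\cong\epsilon L^k$ and $\Pi(b,n)\cong\epsilon'L^{k'}$, where $\epsilon,\epsilon'$ are diagonal and contain $\mu_v\mu_v^*$ exactly $a_v$ and $b_v$ times. An isomorphism and its inverse are given by matrices $y,y'$ over $L_0$ with $y'y=\epsilon$, $yy'=\epsilon'$. Their entries lie in some $P_j$ with $j\ge n$, so $\epsilon P_j^k\cong\epsilon'P_j^{k'}$. By Section~\ref{ss:K0} the classes of these modules in $K_0(P_j)=\mathbb Z^{E^0}$ are $aA^{j-n}$ and $bA^{j-n}$, so $[a,n]=[b,n]$.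

(c) The bijection follows from (a) and (b), and additivity from $\Pi(a,n)\oplus\Pi(b,n)=\Pi(a+b,n)$ together with \eqref{eq:Pi}. Finally $L=\Pi(\mathbf 1,0)$ and $\Pi(a,n)(1)=\Pi(a,n-1)\cong\Pi(aA,n)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:K0}]
The graded $K_0$-group of $L(E)$ is the Grothendieck group of the finitely generated projective objects of $\mathrm{Gr}\text{-}L(E)$, ordered by the classes of modules, with $x$ acting by the shift and with order-unit $[L(E)]$. By Proposition~\ref{prop:proj}(c) it is $\operatorname{DG}(A_E)$ with $\delta$ and $[\mathbf 1,0]$. For the graphs $E',F'$ of Section~\ref{sec:counter} these data are isomorphic, while $L(E')\not\cong_{gr}L(F')$.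
\end{proof}

\section{Proof of the classification theorem}\label{sec:class}

The equivalence (ii)$\Leftrightarrow$(iii) in Theorem~\ref{thm:class}(1) is Williams' theorem \cite{Williams}, \cite[Thm.~7.2.7]{LM}. The ``only if'' part of (2) was proved in Section~\ref{sec:frames}. Part (3) follows from (1) and (2), because the matrices $A_{E'}$, $A_{F'}$ of Section~\ref{sec:counter} are not SSE. It remains to prove (i)$\Rightarrow$(ii), (ii)$\Rightarrow$(i) and the ``if'' part of (2).

\subsection{From a graded equivalence to a strong shift equivalence}\label{ss:morita}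
Theorem~\ref{thm:compare} compares frames in one algebra. A graded equivalence presents $L(F)$ as a corner of a matrix algebra over $L(E)$, and the task is to find in this corner a full frame with matrix $A_E$.

Let $L=L(E)$, $A=A_E$, let $\Theta\colon\mathrm{Gr}\text{-}L(F)\to\mathrm{Gr}\text{-}L$ be a graded equivalence, and put $M=\Theta(L(F))$. By Lemma~\ref{lem:END} and Proposition~\ref{prop:proj}(a), $M\cong\Pi(a,n)$ for some $a$ and $n\ge0$.

We may assume that $a_v\ge1$ for all $v$. Indeed, $L(-n)\cong\Theta(N)$ for a finitely generated projective $N$, which is a summand of some $L(F)^k$ by Proposition~\ref{prop:proj}(a) for $F$. So $L(-n)=\Pi(\mathbf 1,n)$ is a summand of $M^k\cong\Pi(ka,n)$. By Proposition~\ref{prop:proj}(c), $[ka,n]-[\mathbf 1,n]$ lies in $\operatorname{DG}(A)^+$, which means that $kaA^J\ge\mathbf 1A^J$ for some $J\ge0$. As $E$ has no sources, $\mathbf 1A\ge\mathbf 1$ and hence $\mathbf 1A^J\ge\mathbf 1$. So the integer vector $aA^J$ has positive entries, and by \eqref{eq:Pi} we can replace $(a,n)$ by $(aA^J,n+J)$.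

Let $d=\sum_va_v$ and let $\epsilon\in M_d(L_0)$ be diagonal with entries $v(1),\dots,v(d)\in E^0$, each vertex $v$ occurring $a_v$ times. Then $M\cong\epsilon L^d(-n)$, and Lemma~\ref{lem:END} gives
\[
L(F)\cong_{gr}\operatorname{END}(M)\cong_{gr}L':=\epsilon M_d(L)\epsilon .
\]
Let $(P,X,\bar X)$ be the graph frame of $L$, let $E_{ij}$ be the matrix units, and put
\[
P'=\epsilon M_d(P)\epsilon,\qquad X'=\epsilon M_d(X)\epsilon,\qquad\bar X'=\epsilon M_d(\bar X)\epsilon .
\]
These spaces are spanned, respectively, by the elements $E_{ij}v(i)$ with $v(i)=v(j)$, the $E_{ij}f$ with $s(f)=v(i)$, $r(f)=v(j)$, and the $E_{ij}f^*$ with $r(f)=v(i)$, $s(f)=v(j)$. For each vertex $w$ fix a position $[w]$ with $v([w])=w$; this is where $a_w\ge1$ is needed.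

\emph{$(P',X',\bar X')$ is a frame of $L'$.} The first three conditions follow entrywise from those for $(P,X,\bar X)$, as $\epsilon\in M_d(P)$. For the fourth,
\[
E_{ii}v(i)=\sum_{s(f)=v(i)}\bigl(E_{i,[r(f)]}f\bigr)\bigl(E_{[r(f)],i}f^*\bigr)\in X'\bar X',
\]
and the unit $\epsilon$ of $L'$ is the sum of these elements.

\emph{The frame is full.} The algebra $L'$ is spanned by the elements $E_{ii'}\mu\nu^*$ with $s(\mu)=v(i)$, $s(\nu)=v(i')$, $r(\mu)=r(\nu)=w$. If $\mu=f_1\cdots f_m$ with $m\ge1$, then $E_{i,[w]}\mu$ is the product of the elements $E_{i,[r(f_1)]}f_1$, $E_{[s(f_2)],[r(f_2)]}f_2$, \dots, $E_{[s(f_m)],[w]}f_m$ of $X'$, so it lies in $(X')^m$; for $m=0$ it lies in $P'$. Reading the same factorization backwards for $\nu$, we see that $E_{[w],i'}\nu^*$ lies in $(\bar X')^{|\nu|}$, or in $P'$ if $|\nu|=0$. Therefore $E_{ii'}\mu\nu^*=(E_{i,[w]}\mu)(E_{[w],i'}\nu^*)$ lies in $P'_m$ if $|\mu|=|\nu|=m$, in $X'P'_m$ if $|\mu|=m+1$, $|\nu|=m$, and in $P'_m\bar X'$ if $|\mu|=m$, $|\nu|=m+1$.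

\emph{Its matrix is $A_E$.} We have $P'\cong\prod_vM_{a_v}(K)$, with one indecomposable projective $\epsilon_vP'$ for each vertex $v$, where $\epsilon_v=E_{[v],[v]}v$. The module $\epsilon_vX'$ is the direct sum, over the edges $f$ with $s(f)=v$, of the spans of the $E_{[v],j}f$ with $v(j)=r(f)$. Left multiplication by $E_{[v],[r(f)]}f$ maps the basis $E_{[r(f)],j}r(f)$ of $\epsilon_{r(f)}P'$ bijectively onto the basis of the summand belonging to $f$. So $\epsilon_vX'\cong\bigoplus_{s(f)=v}\epsilon_{r(f)}P'$ and $A_{P',X'}=A_E$.

The image of the graph frame of $L(F)$ is a second full frame of $L'$, with matrix $A_F$. By Theorem~\ref{thm:compare}, $A_E$ and $A_F$ are SSE. This proves (i)$\Rightarrow$(ii).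

\subsection{Trimming a chain}
For the converse we attach a graded equivalence to each elementary equivalence. This needs essential graphs, while the intermediate matrices of a chain may have zero rows or columns. Call a square matrix $A$ over $\mathbb Z^+$ \emph{essential} if it has no zero row or column, that is, if the graph $G_A$ with adjacency matrix $A$ is essential. For an elementary equivalence $A=UV$, $B=VU$ let $H$ be the bipartite graph on $G_A^0\sqcup G_B^0$ with adjacency matrix $\left(\begin{smallmatrix}0&U\\V&0\end{smallmatrix}\right)$. For $v,v'\in G_A^0$ the number of $H$-paths of length $2$ from $v$ to $v'$ is $(UV)(v,v')=A(v,v')$, and likewise for $B$.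

\begin{lemma}\label{lem:trim}
Given a chain \eqref{eq:chain} with $A_0$ and $A_k$ essential, there is a chain of the same length from $A_0$ to $A_k$ in which all matrices $A_i$ are essential and the product $U_0\cdots U_{k-1}$ is the same.
\end{lemma}

\begin{proof}
Say that a vertex of a graph has an infinite past (future) if a left-infinite path ends (a right-infinite path starts) at it, and call it \emph{core} if it has both. Let $H_i$ be the bipartite graph of the $i$th step. Grouping the edges of an infinite $H_i$-path in pairs, or conversely replacing each edge of $G_{A_i}$ by an $H_i$-path of length $2$, shows that a vertex of $G_{A_i}$ has an infinite past (future) in $G_{A_i}$ if and only if it has one in $H_i$. The same holds for the vertices of $G_{A_{i+1}}$ and $H_i$. Let $A_i^c,U_i^c,V_i^c$ be the submatrices indexed by core vertices.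

The middle vertex of an $H_i$-path of length $2$ between core vertices inherits an infinite past from the initial vertex and an infinite future from the terminal one, so it is core. Hence only core indices contribute to the sums that define the core entries of $U_iV_i$ and $V_iU_i$, and $A_i^c=U_i^cV_i^c$, $A_{i+1}^c=V_i^cU_i^c$. All vertices on a bi-infinite path through a core vertex are core, so $A_i^c$ has no zero row or column. In a finite essential graph all vertices are core, so $A_0^c=A_0$ and $A_k^c=A_k$. Finally, the $(w_0,w_k)$ entry of $U_0\cdots U_{k-1}$ is the sum of the products $U_0(w_0,w_1)\cdots U_{k-1}(w_{k-1},w_k)$. In a nonzero term there is an $H_i$-edge from $w_i$ to $w_{i+1}$ for each $i$. An infinite past of $w_i$ in $G_{A_i}$ gives one in $H_i$, hence one of $w_{i+1}$ in $H_i$ and in $G_{A_{i+1}}$; in the same way an infinite future passes from $w_{i+1}$ back to $w_i$. Since $w_0$ and $w_k$ are core, all $w_i$ are core, and the product is unchanged.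
\end{proof}

\subsection{The graded equivalence of an elementary equivalence}

\begin{lemma}\label{lem:bip}
Let $A=UV$ and $B=VU$ be essential. There is a graded equivalence $\Theta\colon\mathrm{Gr}\text{-}L(G_A)\to\mathrm{Gr}\text{-}L(G_B)$ with $[\Theta N]=U_*[N]$ for every finitely generated projective $N$.
\end{lemma}

\begin{proof}
The idea is to find both algebras as complementary corners of $L(H)$. The graph $H$ is essential: a zero row of $U$ or a zero column of $V$ would give a zero row or column of $A=UV$, and a zero row of $V$ or a zero column of $U$ would give one of $B=VU$. Put $p_A=\sum_{v\in G_A^0}v$ and $p_B=\sum_{w\in G_B^0}w$ in $L(H)$. As $H$ is bipartite, $\mu\nu^*$ has even degree if $s(\mu),s(\nu)$ lie on the same side and odd degree otherwise. So we can regrade the four corners by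
\begin{gather*}
(\Lambda_A)_n=p_AL(H)_{2n}p_A,\qquad(\Lambda_B)_n=p_BL(H)_{2n}p_B,\\
M_n=p_AL(H)_{2n+1}p_B,\qquad N_n=p_BL(H)_{2n-1}p_A ,
\end{gather*}
obtaining graded algebras $\Lambda_A=p_AL(H)p_A$, $\Lambda_B=p_BL(H)p_B$ and graded bimodules ${}_{\Lambda_A}M_{\Lambda_B}$, ${}_{\Lambda_B}N_{\Lambda_A}$ with $M_nN_m\subseteq(\Lambda_A)_{n+m}$ and $N_nM_m\subseteq(\Lambda_B)_{n+m}$.

\emph{The corners.} Choose a bijection $\theta$, preserving sources and ranges, from the edges of $G_A$ to the $H$-paths of length $2$ that start in $G_A^0$. The elements $v$, $\theta(e)$, $\theta(e)^*$ satisfy the relations of $L(G_A)$; the last one, $v=\sum_{s(e)=v}\theta(e)\theta(e)^*$, follows by applying \eqref{eq:expand} twice in $L(H)$. This gives a graded homomorphism $L(G_A)\to\Lambda_A$, injective by the graded uniqueness theorem. It is surjective: $\Lambda_A$ is spanned by elements $\mu\nu^*$ with $s(\mu),s(\nu)\in G_A^0$ and $|\mu|\equiv|\nu|\pmod 2$; if both lengths are odd, \eqref{eq:expand} rewrites $\mu\nu^*$ as a sum of such elements with even lengths; and a path of even length that starts in $G_A^0$ is a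 vertex or a product of paths $\theta(e)$. So $L(G_A)\cong_{gr}\Lambda_A$, and by symmetry $L(G_B)\cong_{gr}\Lambda_B$, with vertices going to vertices.

\emph{The equivalence.} Let $e$ and $f$ run over the edges of $H$ that start in $G_A^0$ and in $G_B^0$, respectively. Then $p_A=\sum_eee^*$ with $e\in M_0$, $e^*\in N_0$, and $p_B=\sum_fff^*$ with $f\in N_1$, $f^*\in M_{-1}$. Multiplication $M\otimes_{\Lambda_B}N\to\Lambda_A$ is a graded bimodule map whose image contains the unit $p_A$, so it is surjective. It is injective: if $\sum_im_in_i=0$, then, since $n_ie\in\Lambda_B$,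
\[
\sum_im_i\otimes n_i=\sum_{i,e}m_i\otimes n_iee^*=\sum_e\Bigl(\sum_im_in_i\Bigr)e\otimes e^*=0 .
\]
The same argument with $f$ in place of $e$ and the roles of $M,N$ interchanged gives $N\otimes_{\Lambda_A}M\cong\Lambda_B$. Hence $\Theta=-\otimes_{\Lambda_A}M$ is an equivalence with quasi-inverse $-\otimes_{\Lambda_B}N$, and $\Theta(Z(1))=\Theta(Z)(1)$ for every graded module $Z$.

\emph{The effect on classes.} For $v\in G_A^0$ we have $\Theta(v\Lambda_A)\cong vM=\bigoplus_{s(e)=v}ee^*M$. The maps $y\mapsto ey$ and $y\mapsto e^*y$ are mutually inverse isomorphisms between $r(e)\Lambda_B$ and $ee^*M$, and they preserve degrees because $e\in M_0$. There are $U(v,w)$ edges $e$ from $v$ to $w$, so $\Theta(v\Lambda_A)\cong\bigoplus_w(w\Lambda_B)^{U(v,w)}$. Since $\Theta$ commutes with sums and shifts, $\Theta\,\Pi(a,n)\cong\Pi(aU,n)$.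
\end{proof}

\subsection{End of the proof}
Suppose that $A_E$ and $A_F$ are joined by a chain \eqref{eq:chain}. By Lemma~\ref{lem:trim} we may assume that all $A_i$ are essential without changing $U_0\cdots U_{k-1}$. A graph is determined up to isomorphism by its adjacency matrix, so $G_{A_0}=E$ and $G_{A_k}=F$. The composite $\Theta_0$ of the equivalences of Lemma~\ref{lem:bip} is a graded equivalence $\mathrm{Gr}\text{-}L(E)\to\mathrm{Gr}\text{-}L(F)$ that induces $(U_0\cdots U_{k-1})_*$ on classes. This proves (ii)$\Rightarrow$(i).

If the chain is part of a pointed SSE with exponent $j$, let $\Theta=(j)\circ\Theta_0$, again a graded equivalence. By Proposition~\ref{prop:proj}(c),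
\[
[\Theta(L(E))]=\delta^j(U_0\cdots U_{k-1})_*[\mathbf 1,0]=[\mathbf 1,0]=[L(F)],
\]
and therefore $\Theta(L(E))\cong L(F)$. Lemma~\ref{lem:END} gives
\[
L(E)\cong_{gr}\operatorname{END}(L(E))\cong_{gr}\operatorname{END}(L(F))\cong_{gr}L(F).
\]
This proves the ``if'' part of (2) and completes the proof of Theorem~\ref{thm:class}.

\begin{remark}[ring isomorphisms]\label{rem:ring}
The implications from algebras to matrices do not need $K$-linearity. Let $(P,X,\bar X)$ be a full frame of $L$ with $1\in\bar XX$, and let $C(L)$ be the set of central elements of $L$ of degree $0$. Then $C(L)\subseteq P$. Indeed, $1\in\bar X^nX^n$ by induction, and $\bar XP_nX\subseteq PP_{n-1}P=P_{n-1}$ for $n\ge1$; so a central element $c\in P_n$ satisfies $c=c\cdot1\in\bar X^nP_nX^n\subseteq P$. The graph frames and the frame of Section~\ref{ss:morita} satisfy $1\in\bar XX$, because $w=f^*f$ for an edge $f$ with $r(f)=w$, and $E_{ii}v(i)=(E_{i,[s(f)]}f^*)(E_{[s(f)],i}f)$ if $r(f)=v(i)$. Now let $L$ be $L(E)$ or the algebra $L'$ of Section~\ref{ss:morita}, let $\phi\colon L(F)\to L$ be a graded ring isomorphism, and let $(Q,Y,\bar Y)$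 be the graph frame of $L(F)$. As $K\subseteq C(L(F))\subseteq Q$, the spaces $Q,Y,\bar Y$ are finitely generated $C(L(F))$-modules. Their images are finitely generated modules over $\phi(C(L(F)))=C(L)$, which is a finite-dimensional $K$-algebra. So the images are finite-dimensional $K$-subspaces, they form a full frame of $L$ with pointed matrix $(A_F,[\mathbf 1,0])$, and Theorem~\ref{thm:compare} applies as before.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AP}
P. Ara, E. Pardo,
\emph{Towards a K-theoretic characterization of graded isomorphisms between Leavitt path algebras},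
arXiv:1210.3127 (2012).

\bibitem{KR}
Kim, Roush,
\emph{The Williams conjecture is false for irreducible subshifts},
Ann. of Math. 149 (1999), 545--558.

\bibitem{LM}
Lind, Marcus,
\emph{An Introduction to Symbolic Dynamics and Coding}.

\bibitem{Tomforde}
Tomforde,
J. Algebra 318 (2007).

\bibitem{Williams}
R. F. Williams,
Ann. of Math. 98 (1973).

\end{thebibliography}
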